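# Counting $2k$-cycles in the Levi graph of a projective plane

## 1. Polygon counts that depend only on the order

A *projective plane* of order $n\ge 2$ is a finite system of points and lines in which any two points lie on exactly one line, any two lines meet in exactly one point, and some four points have no three on a line. In such a plane every line has $n+1$ points, every point is on $n+1$ lines, and there are $n^2+n+1$ points and $n^2+n+1$ lines. The standard example is $PG(2,q)$, for a prime power $q$: points and lines are the one- and two-dimensional subspaces of $\mathbb F_q^3$, and the order is $q$.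

**Definition (Levi graph).** The Levi graph $\Gamma_\Pi$ of a plane $\Pi$ has the points and the lines of $\Pi$ as vertices; a point is adjacent to a line exactly when it lies on it. For $k\ge 3$, $c_{2k}(\Gamma_\Pi)$ is the number of $2k$-cycles in $\Gamma_\Pi$.

A $2k$-cycle is a closed $k$-gon: distinct points $p_1,\dots,p_k$ and distinct lines $\ell_1,\dots,\ell_k$ with $p_i,p_{i+1}\in\ell_i$ (indices mod $k$). Each $2k$-cycle comes from $2k$ such sequences. There are no 4-cycles, since two points do not lie on two common lines.

How does $c_{2k}(\Gamma_\Pi)$ depend on $\Pi$? The answer that one would first guess is that it depends only on $n$, and through a polynomial $p_{2k}(n)$. Let us test this.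

*Triangles.* We need three non-collinear points, so
$$6\,c_6=(n^2+n+1)(n^2+n)\,n^2 .$$

*Quadrilaterals.* Consecutive lines are distinct, so no three consecutive points are collinear. Among four cyclically ordered points every triple is consecutive, so we need quadrangles. The sides of a triangle cover $3n$ points and leave $(n-1)^2$, hence
$$8\,c_8=(n^2+n+1)(n^2+n)\,n^2(n-1)^2 .$$

*Pentagons.* The condition is again that consecutive triples are not collinear (if $\ell_1=\ell_3$, then $p_1,p_2,p_3$ are collinear; any two of the five points lie in a consecutive triple). Now there are coincidences: $p_4$ may lie on $p_1p_2$. Fix a triangle $p_1p_2p_3$. The point $p_4$ is off the line $p_2p_3$ and different from $p_1$, and $p_5$ must avoid the lines $p_3p_4$, $p_4p_1$, $p_1p_2$.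

* If $p_4\in p_1p_2$ ($n-1$ choices), two of these lines agree, the union of the three has $2n+1$ points, and $p_5$ has $n^2-n$ choices.
* If $p_4\in p_1p_3$ ($n-1$ choices), the same happens: $n^2-n$ choices.
* Otherwise ($(n-1)^2$ choices of $p_4$) the three lines form a triangle, and $p_5$ has $(n-1)^2$ choices.

The sum $2(n-1)(n^2-n)+(n-1)^4$ equals $(n-1)^2(n^2+1)$, so
$$10\,c_{10}=(n^2+n+1)(n^2+n)\,n^2(n-1)^2(n^2+1).$$

There were coincidences, and the count still did not see which plane we are in. For $n=2$ the three formulas give $28$, $21$, $84$.

There is more evidence for the guess. For each fixed $k\ge4$ it is known that $\bigl|c_{2k}(\Gamma_\Pi)-\frac1{2k}n^{2k}\bigr|\le C_kn^{2k-2}$ for all planes, with $C_k$ depending only on $k$; and for $k=3,\dots,10$ there is a polynomial $p_{2k}$ of degree $2k$ with rational coefficients such that $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for every plane of order $n$. The question whether this holds for all $k$ is from Vladislav Taranchuk, "On the number of $k$-gons in finite projective planes", arXiv:2103.12255 (2021).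

The guess survives three more values of $k$ and then fails for good. To say how, we need one notion. The *Fano plane* is $PG(2,2)$, the unique plane of order 2; its Levi graph is the *Heawood graph* $H$, with 14 vertices, all of degree 3. A *Fano subplane* of $\Pi$ is a set of 7 points and 7 lines of $\Pi$ that form a Fano plane, and $f(\Pi)$ is the number of Fano subplanes. For example $f(PG(2,2))=1$; we will see that $f(PG(2,3))=0$.

**Theorem A (the answer is No).** There are a polynomial $P$ and an integer $A\ge1$ such that for every plane $\Pi$ of every order $n$
$$28\,c_{28}(\Gamma_\Pi)=P(n)+168A\,f(\Pi).$$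
Hence $c_{28}$ is not a polynomial in $n$, not even on Desarguesian planes. It is not even a function of $n$: two planes of order 9 have different values of $c_{28}$.

**Theorem B (classification).** A polynomial $p_{2k}$ with $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for all projective planes $\Pi$ exists if and only if $3\le k\le 13$. For $k\ge14$ there is none even if only the planes $PG(2,q)$ are considered.

A check on Theorem A: for $n=2$ the Levi graph has 14 vertices, so $c_{28}=0$ while $f=1$. Hence $P(2)=-168A$, which is not $0$.

Sections 2 and 3 settle $k\le13$; Sections 4 and 5 prove Theorem A. Sections 6 and 7 treat $k\ge16$, and the remaining sections treat $k=15$, which is the hardest case.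

## 2. Placing the vertices of a cycle one at a time

The pentagon count suggests a method: place the vertices one after another, and correct for coincidences. Where does it stop? If a new point must lie on at most two given lines, the number of candidates is a polynomial in $n$. If it must lie on three given lines, there is a candidate only if the three lines are concurrent, and $n$ does not tell us that. So we organize the count such that only vertices of degree at most 2 are placed, and we look at what is left over.

From now on a *graph* is a finite simple bipartite graph whose vertices are colored "point" and "line" so that edges join different colors; all maps preserve colors. For a graph $F$ let $\mathrm{inj}(F)=\mathrm{inj}(F,\Pi)$ be the number of injective color-preserving maps from $V(F)$ to the points and lines of $\Pi$ that send edges to incidences, with $\mathrm{inj}(\emptyset)=1$. The cycle $C_{2k}$ has $2k$ color-preserving automorphisms, so $\mathrm{inj}(C_{2k})=2k\,c_{2k}(\Gamma_\Pi)$.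

**Step 1: removing one vertex of degree at most 2.** Let $p\in V(F)$ have degree $d\le2$. For $p'\ne p$ of the same color let $F_{p\to p'}$ be $F$ with $p$ merged into $p'$, multiple edges being replaced by single ones. Put $w_0=n^2+n+1$, $w_1=n+1$, $w_2=1$. Then
$$\mathrm{inj}(F)=w_d\,\mathrm{inj}(F-p)-\sum_{p'}\mathrm{inj}(F_{p\to p'}).\tag{1}$$
Indeed, fix an injective map of $F-p$. Exactly $w_d$ objects of the color of $p$ are incident with the distinct images of the neighbors of $p$. Choosing one of them for $p$ is bad exactly when it is already the image of some $p'$. The maps of $F-p$ in which the image of $p'$ is incident with the images of all neighbors of $p$ are exactly the injective maps of $F_{p\to p'}$. Note that $w_d$ is monic in $n$, of degree $2-d$.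

*Example.* Let $F=C_6$, with points $p_1,p_2,p_3$, and remove the line joining $p_1,p_2$. Its weight is $1$. Merging it into one of the other two lines creates a 4-cycle, so these terms are $0$. What remains is a path with five vertices, $p_1$ at one end. Deleting $p_1$ costs $n+1$; merging $p_1$ into the next point gives the path with four vertices, and merging it into $p_2$ gives a graph with a 4-cycle. So the count is $(n+1)-1=n$ times that of the four-vertex path. Two more steps of the same kind give factors $n$, $n$, and an edge has $(n+1)(n^2+n+1)$ maps. The total is $n^3(n+1)(n^2+n+1)$, which is the formula for $6c_6$ again.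

**Step 2: iterating.** This step turns (1) into a formula for $c_{2k}$. Fix a rule that chooses a vertex $p$ of degree $\le2$ whenever there is one. Start from $C_{2k}$ and apply (1) until every graph is empty or has minimum degree at least 3; each application lowers the number of vertices. We get
$$2k\,c_{2k}(\Gamma_\Pi)=\sum_b(-1)^{m(b)}\,w(b)\,\mathrm{inj}(T_b),\tag{2}$$
a sum over *branches* $b$, that is, sequences of deletions and merges. Here $m(b)$ is the number of merges, $w(b)$ is the product of the weights of the deletions, and $T_b$ is the final graph.

**Step 3: the shape of a branch.** This step bounds the size of $T_b$. A branch partitions $V(C_{2k})$ into monochromatic *classes* of vertices that are merged together. A class is *surviving* if it is a vertex of $T_b$ and *deleted* otherwise. Let $F^*$ be the simple quotient graph of $C_{2k}$ by the classes. It is connected, and the quotient map makes $C_{2k}$ a closed walk of length $2k$ in $F^*$ that traverses every edge of $F^*$. An edge is lost only when one of its ends is deleted. So $T_b$ is the subgraph of $F^*$ induced on the surviving classes.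

A class of size $s$ has degree at most $2s$ in $F^*$. A surviving class has degree at least 3, so its size is at least 2. Hence
$$2\,v(T_b)\le 2k.\tag{3}$$

## 3. Cores, the Heawood graph, and the cases $k\le13$

If $T_b$ contains a 4-cycle, then $\mathrm{inj}(T_b)=0$. This leaves the following graphs.

**Definition (core).** A core is a nonempty graph of minimum degree at least 3 without 4-cycles.

For example, $H$ is a core, and so is $\Gamma_\Pi$ for every plane. Collecting terms of (2) according to the isomorphism type of $T_b$, we obtain
$$2k\,c_{2k}(\Gamma_\Pi)=P_k(n)+\sum_{T\text{ core},\ v(T)\le k}Q_{k,T}(n)\,\mathrm{inj}(T,\Pi),\tag{4}$$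
with polynomials $P_k,Q_{k,T}\in\mathbb Z[n]$ that do not depend on $\Pi$. Here $P_k$ collects the branches that end in the empty graph.

**Lemma 1.** A core has at least 7 points and at least 7 lines. If it has exactly 7 points or exactly 7 lines, it is $H$. Hence a core with at most 15 vertices is $H$.

*Proof.* A point lies on at least 3 lines, each with at least 2 further points, and all these points are distinct because there are no 4-cycles. So there are at least $1+6=7$ points, and dually at least 7 lines.

Suppose there are exactly 7 points. Then every point is on exactly 3 lines, each line through it has exactly 3 points, and every other point is on one of these lines. So any two points are joined, and there are $7\cdot3/3=7$ lines. Any two lines meet: the three points of a line $L$ are on $2$ further lines each, and these six lines are distinct because no line shares two points with $L$, so they are all the other lines. The structure is a projective plane of order 2, which is unique. The case of exactly 7 lines is dual. In all other cases there are at least 8 points and at least 8 lines, so at least 16 vertices. $\square$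

**Lemma 2.** $\mathrm{inj}(H,\Pi)=168f(\Pi)$. Moreover $\mathrm{inj}(H,PG(2,q))=0$ for $q$ odd, and $\mathrm{inj}(H,PG(2,q))=q^3(q^3-1)(q^2-1)$ for $q$ even.

*Proof.* Take an embedding of $H$ and suppose a point $p$ of the image lies on a line $\ell$ of the image without this being required by $H$. Let $r$ be a point of the image that is on $\ell$ by $H$. In $H$ the points $p,r$ are joined by a line $m\ne\ell$. In $\Pi$ both $m$ and $\ell$ contain $p$ and $r$, so $m=\ell$, against injectivity. So there are no extra incidences and the image is a Fano subplane. The Fano plane has 168 collineations, so each Fano subplane is the image of 168 embeddings.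

Now let $\Pi=PG(2,q)$, and fix four points of the Fano plane with no three collinear. An embedding sends them to an ordered quadrangle of $\Pi$ (a collinear triple would be an extra incidence), and the other three points go to the diagonal points of that quadrangle. All ordered quadrangles are equivalent under $PGL(3,q)$, which acts on them simply transitively, so there are $q^3(q^3-1)(q^2-1)$ of them. For the quadrangle $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$ the diagonal points are $(1,1,0),(1,0,1),(0,1,1)$, with determinant $-2$. They are collinear if and only if $q$ is even. So for $q$ odd there is no embedding, and for $q$ even each ordered quadrangle extends to exactly one. $\square$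

**The cases $k\le13$.** By (3) a nonempty $T_b$ has at most 13 vertices, so by Lemma 1 it is not a core. Hence $c_{2k}(\Gamma_\Pi)=P_k(n)/2k$ for every plane. This is the "if" part of Theorem B.

## 4. Length 28: fourteen merges and no deletions

From here on the counting method meets a real obstruction: $H$ may occur as a final graph, and $\mathrm{inj}(H,\Pi)$ is not a function of $n$. But it may happen that its coefficient cancels. For $k=14$ there is no room for cancellation.

**Step 1: the formula.** By (3) and Lemma 1 the only core in (4) is $H$. If $T_b\cong H$, the 14 surviving classes have size at least 2, and $2\cdot14=28$. So all 28 vertices lie in surviving classes of size exactly 2; there are no deletions and exactly 14 merges. Each such branch contributes $(-1)^{14}\cdot1\cdot\mathrm{inj}(H)$. Let $A$ be the number of these branches and $P=P_{14}$. Then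
$$28\,c_{28}(\Gamma_\Pi)=P(n)+A\,\mathrm{inj}(H,\Pi)=P(n)+168A\,f(\Pi).$$

**Step 2: $A\ge1$.** We must exhibit one branch. Take the points $i\in\mathbb Z_7$ and the lines $L_i=\{i,i+1,i+3\}$ of the Fano plane, and the perfect matching $M_0=\{(i,L_i)\}$ of $H$. Double the edges of $M_0$ in $H$. The result is a connected 4-regular multigraph with $21+7=28$ edges, so it has an Euler circuit. This is a color-preserving map $C_{28}\to H$ that hits every vertex exactly twice and covers every edge. Let $\pi$ be the partition of $V(C_{28})$ into the 14 fibers, all of size 2; the quotient of $C_{28}$ by $\pi$ is $H$.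

We build a branch: whenever the rule chooses a vertex $p$, we merge $p$ into the other vertex of its $\pi$-class. As long as only such merges are made, each current vertex is a single vertex of $C_{28}$ or a complete $\pi$-class.

* A complete class has degree at least 3, because its neighbors map onto the three $H$-neighbors of its image. So it is never chosen.
* A single vertex has degree at most 2. When it is chosen, its partner is still a current vertex, so the merge is possible.

Single vertices always have degree at most 2, so the process stops only when all classes are complete, and then the graph is $H$. So $A\ge1$.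

**Step 3: $c_{28}$ is not a polynomial on the planes $PG(2,q)$.** Suppose $c_{28}(\Gamma_\Pi)=p(n)$ for all $\Pi=PG(2,q)$. For odd $q$ we have $f=0$ by Lemma 2, so $28p-P$ has infinitely many zeros and vanishes identically. But at $q=2^m$ it equals $A\,\mathrm{inj}(H,PG(2,q))>0$, a contradiction.

## 5. Two planes of order 9

It remains to see that $c_{28}$ is not a function of $n$. By Step 1 of Section 4, it suffices to find two planes of the same order with different $f$. Since $f(PG(2,9))=0$, we look for a plane of order 9 with a Fano subplane.

**Step 1: the plane.** Let $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$. The nonzero squares are $\pm1,\pm i$ (for instance $(1+i)^2=2i=-i$), and the nonsquares are $\pm1\pm i$. Put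
$$f_m(x)=mx\ \text{ if } m \text{ is a square or } 0,\qquad f_m(x)=mx^3\ \text{ if } m \text{ is a nonsquare}.$$
Each $f_m$ is additive. For $m\ne m'$ the additive map $f_m-f_{m'}$ is injective. If neither or both of $m,m'$ are nonsquares, it is $(m-m')x$ or $(m-m')x^3$. If $m$ is a square or $0$ and $m'$ is a nonsquare, then $mx=m'x^3$ with $x\ne0$ would give $m/m'=x^2$, a nonzero square; but $m/m'$ is $0$ or a nonsquare.

Hence for fixed $x\ne0$ the map $m\mapsto f_m(x)$ is injective, so it is a bijection of $\mathbb F_9$. On the point set $\mathbb F_9^2$ take the lines $x=c$ and $y=f_m(x)+b$. Two points with equal first coordinates lie on exactly one line, of the form $x=c$. Two points with $x_1\ne x_2$ lie on exactly one line $y=f_m(x)+b$: by additivity $m$ is the unique solution of $f_m(x_1-x_2)=y_1-y_2$, and then $b$ is determined. All lines have 9 points, so this is an affine plane of order 9. Let $\Pi_9$ be its projective closure, and $(\infty)$ the point at infinity on the lines $x=c$.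

**Step 2: seven points.** We show that the points
$$(0,0),\ (1,0),\ (i,0),\ (0,-1),\ (1,-1-i),\ (i,i-1),\ (\infty)$$
form a Fano subplane. They lie by threes on seven lines:

* $y=0$ contains $(0,0),(1,0),(i,0)$;
* $y=(-1-i)x^3$ (note that $-1-i$ is a nonsquare) contains $(0,0)$, $(1,-1-i)$ and $(i,i-1)$, since $(-1-i)\,i^3=(-1-i)(-i)=i-1$;
* $y=x-1$ contains $(1,0),(0,-1),(i,i-1)$;
* $y=-ix-1$ contains $(i,0)$ (as $-i\cdot i-1=0$), $(0,-1)$ and $(1,-1-i)$;
* $x=0$, $x=1$, $x=i$ contain two of the affine points each, and $(\infty)$.

The seven triples contain $7\cdot3=21=\binom72$ pairs, and these are distinct because different lines share at most one point. So each pair is in exactly one triple, and we have a Fano subplane. Thus $f(\Pi_9)>0=f(PG(2,9))$, and $c_{28}$ differs for these two planes of order 9. Theorem A is proved. $\square$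

## 6. The degree of a branch that ends in $H$

For larger $k$ one would like to repeat the argument of Section 4. It stops at two places. First, for $k\ge15$ a branch ending in $H$ can contain deletions, the numbers of merges have both parities, and the coefficient $Q_{k,H}$ is a sum with signs (we will meet negative terms at $k=15$). Second, for $k\ge16$ other cores may occur. The way around both is to compare degrees in $n$: we find the leading term of $Q_{k,H}$, and show that other cores are embedded too rarely to compensate it.

**The gain.** Let a branch $b$ have $r$ deleted classes, and let $e_{\rm del}$ be the total number of edges removed in deletions. Since $\deg w_d=2-d$, the polynomial $w(b)$ is monic of degree $2r-e_{\rm del}$. Let $e'$ be the number of edges of $F^*$ incident with a deleted class. For each such edge take a preimage in $C_{2k}$; its image in the current graph persists until it is removed in the deletion of one of its ends. Different edges of $F^*$ give different removed edges, so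
$$\deg w(b)\le 2r-e'=:\text{gain}.$$

**Lemma 3.** For a core $T$, $\deg Q_{k,T}\le 2k-2v(T)$.

*Proof.* Let $T_b\cong T$. Contract the surviving classes of the connected graph $F^*$ to one vertex. The result is connected on $r+1$ vertices, so $e'\ge r$ and the gain is at most $r$. The surviving classes use at least $2v(T)$ of the $2k$ vertices, so $r\le2k-2v(T)$. $\square$

For $T=H$ we need the exact answer.

**Lemma 4.** Let $T_b=H$ and $k=14+j$, $j\ge1$. Then $\text{gain}\le2j-1$. Equality holds only in the following cases.

* Type I: $F^*$ is $H$ plus a path of length $2j+1$ joining two vertices of $H$; the path has $2j$ new inner vertices, which are deleted singleton classes, each path edge is traversed once, and all surviving classes have size 2.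
* Type II (only if $j=1$): $F^*$ is $H$ plus one pendant vertex, a deleted singleton attached to a vertex $h$ of $H$; the class $h$ has size 3 and all other classes of $H$ have size 2.

*Proof.* The proof is a budget: the walk $C_{2k}\to F^*$ has $28+2j$ steps, about 28 of them are needed to cover $H$, and we ask how much gain the others can buy.

**Step 1: components.** This step computes the gain component by component. Let $y$ be the number of steps along edges of $H$. Let $K$ run over the components of the subgraph of $F^*$ induced on the deleted classes. Let $K$ have $r_K$ vertices, let $e_K$ be the number of edges of $F^*$ incident with $K$, and $x_K$ the number of steps along them. So $y+\sum x_K=2k$. Edges from $K$ to $H$ are called attaching; there is at least one, and there are at least $r_K-1$ edges inside $K$. Put $s_K=e_K-r_K-1\ge-1$. The gain of $K$ is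
$$2r_K-e_K=e_K-2-2s_K .$$

If $s_K=-1$, then $K$ is a tree with exactly one attaching edge, and all $e_K=r_K$ edges are bridges of $F^*$. A closed walk traverses a bridge an even number of times, here a positive one, so $x_K\ge2r_K$ and the gain of $K$ is $r_K\le x_K/2$.

If $s_K\ge0$, then $e_K\le x_K$ shows that the gain of $K$ is at most $x_K-2-2s_K$. Moreover $K$ has at most $e_K-(r_K-1)=s_K+2$ attaching edges.

**Step 2: parity at the vertices of $H$.** This step bounds $y$ from below. Let $O$ be the set of vertices of $H$ that have odd degree in the multigraph of $H$-steps. Every edge of $H$ is traversed, so all these degrees are at least 3, and at least 4 outside $O$. Hence $2y\ge3|O|+4(14-|O|)$, that is, $y\ge28-|O|/2$. The total number of step ends at a class is even, since each visit has two. So each vertex of $O$ has an attaching edge that is traversed an odd number of times. This edge is not a bridge, so it belongs to a component with $s_K\ge0$. Let $c$ be the number of components with $s_K\ge0$ and $\sigma$ the sum of their $s_K$. Different vertices of $O$ have different attaching edges, so $|O|\le\sum_{s_K\ge0}(s_K+2)=2c+\sigma$.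

**Step 3: the case $c\ge1$.** Let $x^t$ be the number of steps in the components with $s_K=-1$. Since $\sum x_K=28+2j-y\le2j+|O|/2$,
$$\text{gain}\le\bigl(2j+\tfrac12|O|-x^t\bigr)-2c-2\sigma+\tfrac12x^t\le 2j-c-\tfrac32\sigma-\tfrac12x^t\le2j-1 .$$
Suppose equality holds. Then $c=1$, $\sigma=x^t=0$, $|O|=2$ and $y=27$; there is just one component $K$, with $s_K=0$ and $x_K=e_K=2j+1$, so $r_K=2j$ and each edge outside $H$ is traversed once. There are at most two attaching edges, and each vertex of $O$ needs one. So there are exactly two, one at each vertex of $O$, and $K$ has $e_K-2=r_K-1$ inner edges. A deleted class of size $s$ has $2s$ step ends, hence degree $2s$. The degree sum over $K$ is $2(r_K-1)+2=2r_K$, so all these sizes are 1 and all degrees are 2. A tree $K$ with these degrees is a path with the attaching edges at its ends. The surviving classes have total size $2k-2j=28$ and size at least 2 each, so each has size 2. This is Type I.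

**Step 4: the case $c=0$.** Then $O=\emptyset$, $y\ge28$, and $\text{gain}\le\frac12\sum x_K\le j$. For $j\ge2$ this is less than $2j-1$. For $j=1$ it is at most $1=2j-1$, and gain $1$ forces $\sum x_K=2$, $y=28$, $r=1$, and all $H$-step degrees equal to 4. The deleted class has 2 step ends, so its size is 1; the class to which it is attached has $4+2=6$ step ends, so its size is 3; the others have size 2. This is Type II. $\square$

In Type I the path has odd length, so it joins a point of $H$ to a line of $H$, which may or may not be incident.

**Lemma 5.** For $j\ge1$, every Type I partition comes from exactly one branch, for any rule. That branch has 14 merges and contributes $+w(b)$ with $\deg w(b)=2j-1$. Type I partitions exist.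

*Proof.* *Uniqueness.* Surviving classes have size at least 2, so in any branch inducing the partition the $2j$ singletons are deleted, and since $T_b=H$ has 14 vertices the 14 classes of size 2 survive. At any time a complete $H$-class has a current neighbor in each of three surviving classes, so its degree is at least 3 and it is never chosen. An unmerged vertex always has degree at most 2. So a chosen vertex of an $H$-class has an unmerged partner and must be merged with it, and a chosen path vertex must be deleted. Hence there is at most one branch.

*Existence of the branch.* Conversely, this procedure is always possible. It stops only when no unmerged vertex of an $H$-class and no path vertex is left, and then the graph is $H$. So it yields a branch, with 14 merges.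

*Degree.* The removed edges are the images of the $2j+1$ steps outside $H$. They are distinct, as they have distinct images in $F^*$. So $e_{\rm del}=2j+1$ and $\deg w(b)=2\cdot2j-(2j+1)=2j-1$.

*Existence of partitions.* Let $M$ be a perfect matching of $H$ and $uv\in M$. Take $H$, a second copy of each edge of $M-uv$, and a path of length $2j+1$ from $u$ to $v$. This multigraph is connected, has degree 4 at the vertices of $H$ and 2 inside the path, and has $21+6+2j+1=2k$ edges. An Euler circuit of it defines a Type I partition. $\square$

For $k\ge16$ we have $j\ge2$, so only Type I reaches degree $2j-1=2k-29$, and its contributions are monic with sign $+$. Therefore: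

**Corollary.** For $k\ge16$ the polynomial $Q_{k,H}$ has degree exactly $2k-29$ and a positive integer leading coefficient $a_k$.

## 7. Other cores are rarer than Fano subplanes: $k\ge16$

By Lemma 2, $\mathrm{inj}(H,PG(2,q))$ grows like $q^8$ for even $q$. The next lemma bounds the competitors, uniformly over all planes. For comparison, $2v(H)-22=6$, so $H$ violates this bound.

**Lemma 6.** Let $T\ne H$ be a core. Then there is a constant $C_T$ with $\mathrm{inj}(T,\Pi)\le C_T\,n^{2v(T)-22}$ for all $\Pi$.

*Proof.* Let $T$ have $\mu$ points and $\lambda$ lines. Passing to the dual graph and dual planes if necessary, assume $\mu\le\lambda$. By Lemma 1, $\mu\ge8$.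

Images of lines are determined by images of points. Place the points of $T$ in some order. A point has at most $n^2+n+1\le2n^2$ possible images; at most $n+1\le2n$ if it lies on a line of $T$ containing two earlier points; and at most $1$ if it lies on two such lines. If at least $\rho$ points lie on a line with two earlier points, then $\mathrm{inj}(T,\Pi)=O(n^{2\mu-\rho})$. Since $v(T)=\mu+\lambda$, it suffices that $\rho\ge22-2\lambda$.

*$\lambda\ge11$.* Nothing is needed.

*$\lambda=10$.* We need $\rho\ge2$. Take a point $p$ and, on three lines through $p$, further points $q_i,r_i$ ($i=1,2,3$). In the order $p,q_1,r_1,q_2,r_2,q_3,r_3,\dots$ the three points $r_i$ count, so $\rho\ge3$.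

*$\lambda=9$.* We need $\rho\ge4$. If $\mu=8$, each point is on at most 3 lines, since 4 lines would give $2\cdot4>7$ further points. So there are at most 24 incidences, but 9 lines need at least 27. Hence $\mu=9$. If some point $p$ lies on at least 4 lines, use the order above with $q_4,r_4$ added; if some $p$ lies on a line with at least 4 points, use the order above starting with this line and add a further point of it. Both give $\rho\ge4$. Otherwise all degrees are 3. Besides $p,q_i,r_i$ there are exactly two points $x,y$. At most one of the three lines through $x$ contains $y$. A line through $x$ that avoids $y$ contains two of the first seven points. Placing $x$ next gives $\rho\ge4$.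

*$\lambda=\mu=8$.* We need exponent at most $32-22=10$. As before each point is on at most 3 lines, so there are at most 24 incidences, and all degrees are 3. Each point is collinear with all other points but one. Let $p$ be a point, $x$ the point not collinear with $p$, and $pab$, $pcd$, $pef$ the lines on $p$.

The line $ax$ has a third point; it is neither $p$ nor $b$, so it is one of $c,d,e,f$. Rename so that the line is $axd$. The third line on $a$ contains two of $c,e,f$, but not both $e,f$, which are joined by $pef$. Rename $e,f$ so that it is $ace$. The point $x$ is collinear with all points but $p$, so its two other lines split $\{b,c,e,f\}$ into two pairs. The pairs $ce$ and $ef$ are already joined by other lines, so the splitting is neither $\{ce,bf\}$ nor $\{ef,bc\}$. Hence these lines are $xbe$ and $xcf$.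

Now place the points in the order $p,a,c,d,e,x,f,b$. The first three have exponent at most $6$ together. Then $d\in pc$, $e\in ac$, $x\in ad$ have exponent $1$ each. Finally $f\in pe\cap xc$ and $b\in pa\cap xe$ have exponent $0$. The total is $9$. $\square$

**The case $k\ge16$ of Theorem B.** Suppose $c_{2k}(\Gamma_{PG(2,q)})=p(q)$ for all $q$, with a polynomial $p$, and let $D=2kp-P_k$. By (4), Lemma 3 and Lemma 6, each core $T\ne H$ contributes $O(q^{2k-2v(T)}\cdot q^{2v(T)-22})$. So
$$D(q)=Q_{k,H}(q)\,\mathrm{inj}(H,PG(2,q))+O(q^{2k-22}).$$
For odd $q$ the first term is $0$ by Lemma 2, so $\deg D\le2k-22$. For $q=2^m$, the corollary and Lemma 2 give $D(q)=a_kq^{2k-29+8}(1+o(1))=a_kq^{2k-21}(1+o(1))$ with $a_k\ge1$. This is a contradiction. $\square$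

The two sides differ by a single power of $q$.

## 8. Length 30: a coefficient with two signs

Let $k=15$, so $j=1$. By (3), (4) and Lemma 1,
$$30\,c_{30}(\Gamma_\Pi)=P_{15}(n)+Q(n)\,\mathrm{inj}(H,\Pi),\qquad Q=Q_{15,H},$$
and $\deg Q\le1$ by Lemma 4. If $Q\not\equiv0$, then $c_{30}$ is not a polynomial on the planes $PG(2,q)$: otherwise odd $q$ give $30p=P_{15}$, and then $Q(2^m)=0$ for all $m$. We will show that the coefficient $\alpha$ of $n$ in $Q$ is nonzero. Positivity is no longer available, because Type II branches enter with the sign $-$. So we must evaluate $\alpha$ closely enough.

**Step 1: $\alpha$ in terms of partitions.** We choose a convenient rule. Number the vertices of $C_{30}$ by $\mathbb Z_{30}$, and let a merged vertex keep the number of the vertex merged into. The rule is: choose the point-vertex of degree $\le2$ of least number if there is one, otherwise the line-vertex of degree $\le2$ of least number.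

By Lemma 4 only branches of Types I and II can contribute to $\alpha$. By Lemma 5 each Type I partition contributes exactly $+1$. In a Type II partition let $x$ be the deleted singleton.

*$x$ is a point.* It always has degree at most 2, so it is deleted before any line is processed. At that time $x-1$ and $x+1$ are distinct lines, so $x$ has degree 2 and weight 1. Such branches have $w(b)=1$ and contribute nothing to $\alpha$.

*$x$ is a line.* The neighbors $x\pm1$ are both in the class $h$ of size 3, so this class consists of three points $x-1,x+1,z$. While points are being processed, no line is merged or deleted. The first of the three points to be chosen must merge into one of the other two: 2 ways. Any two of the three points have together at least three neighbors among the lines, since two points of a 30-cycle share at most one neighbor. So the merged vertex has degree at least 3 and is not chosen while points are processed, whereas the third point has degree 2, is chosen later in this phase, and must merge into it. All other merges are forced, as in Lemma 5: complete classes always have degree at least 3, and unmerged vertices in the classes of size 2 have degree at most 2. When the lines are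 processed, $x$ has degree 1, and it is deleted with weight $n+1$. So the partition comes from exactly 2 branches, with $2+13=15$ merges each, and each contributes $-(n+1)$.

Let $P_+$ be the number of Type I partitions, and $P_-$ the number of Type II partitions in which $x$ is a line. Then
$$\alpha=P_+-2P_- .$$

**Step 2: from partitions to walks in $H$.** For a point $u$ and a line $v$ of $H$ let $\tau(u,v)$ be the number of walks of length 27 in $H$ from $u$ to $v$ that visit each vertex exactly twice and traverse every edge. Its multigraph of steps has degree 3 at $u$ and $v$ and degree 4 elsewhere, and contains every edge; so it is $H+M'$ with $M'$ a perfect matching of $H-u-v$. Let $t(M')$ be the number of these walks with given $M'$. Let $\tau_{adj}$ and $\tau_{non}$ be the sums of $\tau(u,v)$ over the incident and the non-incident pairs.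

Consider a Type I partition together with an identification of the $H$-part of its quotient with $H$; there are 168 identifications. Such a pair is given by the position of the middle edge of the path, which joins the two singletons (30 edges of $C_{30}$), and by the walk that the other 28 vertices of $C_{30}$ describe, read from its point end to its line end. So
$$168P_+=30(\tau_{adj}+\tau_{non}).$$

For a perfect matching $M$ of $H$ let $\gamma(M)$ be the number of closed walks, up to rotation and reversal, with step multigraph $H+M$. They have length 28. Such a walk has no nontrivial dihedral symmetry: 14 edges are traversed once and a symmetry fixes their positions, but a nontrivial rotation fixes no edge position and a reflection at most two. So each class has $14\cdot2=28$ representatives with a starting visit at a point and a direction.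

In a Type II partition with $x$ a line (15 positions of $x$), remove $x$ and identify $x-1$ with $x+1$. We get a rooted, directed closed walk of length 28 starting at a point, with all step degrees 4, and the operation is reversible. Again there are 168 identifications, so
$$168P_-=15\cdot28\sum_M\gamma(M).$$

Finally, take a closed walk with step multigraph $H+M$ and delete one of the 14 traversals of edges of $M$. What remains, read from its point end $u$ to its line end $v$, is a walk counted by $\tau_{adj}$; adding the step $vu$ reverses this. Since the closed walks have no symmetries, $\tau_{adj}=14\sum_M\gamma(M)$. Together,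
$$\alpha=\tfrac{30}{168}\bigl(\tau_{adj}+\tau_{non}-2\tau_{adj}\bigr)=\tfrac5{28}\,(\tau_{non}-\tau_{adj}).\tag{5}$$

**Step 3: coordinates.** We fix names for the vertices of $H$ adapted to a non-incident pair $(u,v)$. The points are $a,b,c,d,e,f,u$ and the lines are
$$v=abc,\quad A_0=uda,\quad A_1=efa,\quad B_0=ueb,\quad B_1=dfb,\quad C_0=ufc,\quad C_1=dec .$$
The complement of $v$ is the quadrangle $u,d,e,f$, and $a,b,c$ are its diagonal points. The group $PGL(3,2)$, of order 168, is simply transitive on ordered quadrangles. Hence it is transitive on the $7\cdot4=28$ non-incident pairs, and it contains a group $S_3$ that fixes $u$ and $v$, permutes $d,e,f$ arbitrarily, and permutes $a,b,c$ accordingly.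

**Step 4: the perfect matchings of $H$.** We show that $\gamma(M)$ does not depend on $M$. First, there are 24 perfect matchings. By symmetry count those with $u\mapsto A_0$ and multiply by 3. The remaining lines and their available points are $v\{a,b,c\}$, $A_1\{a,e,f\}$, $B_0\{b,e\}$, $B_1\{b,d,f\}$, $C_0\{c,f\}$, $C_1\{c,d,e\}$.

* $v\mapsto a$: if $d$ is matched to $B_1$, then $b$ is matched to $B_0$, and there are 2 ways for $A_1,C_0,C_1$ on $c,e,f$. If $d$ is matched to $C_1$, then $c$ is matched to $C_0$, and there are 2 ways for $A_1,B_0,B_1$ on $b,e,f$. Total 4.
* $v\mapsto b$: then $B_0\mapsto e$, and $a$ must go to $A_1$; there are 2 ways for $B_1,C_0,C_1$ on $c,d,f$.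
* $v\mapsto c$: 2, by the symmetry $b\leftrightarrow c$, $e\leftrightarrow f$.

The total is $8\cdot3=24$.

They form one orbit of $PGL(3,2)$. In the notation of Section 4, $H-M_0$ is the 14-cycle
$$L_0,\,3,\,L_2,\,5,\,L_4,\,0,\,L_6,\,2,\,L_1,\,4,\,L_3,\,6,\,L_5,\,1 .$$
The stabilizer of $M_0$ acts on it faithfully as a group of color-preserving dihedral symmetries. It contains $i\mapsto i+1$, of order 7. A color-preserving reflection of the 14-cycle fixes a point. If the stabilizer contained one, then, conjugating by the rotations $i\mapsto i+1$, it would contain one fixing the point $0$. That reflection sends $L_0$ to $L_3$ (five places to the left and to the right of $0$). So it sends the edge $0L_0$ to the pair $0,L_3$, which is not incident as $L_3=\{3,4,6\}$. This is impossible. Hence the stabilizer has order 7 and the orbit has $168/7=24$ elements.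

So $\gamma(M)=\gamma$ is constant, $H-M$ is a Hamiltonian cycle for every $M$, and $\tau_{adj}=14\cdot24\,\gamma$.

**Step 5: the perfect matchings $M'$ of $H-u-v$.** Each of $a,b,c$ goes to its $0$-line or its $1$-line. The unused lines must be matched to $d,e,f$, where $A_1,B_1,C_1$ offer $\{e,f\},\{d,f\},\{d,e\}$ and $A_0,B_0,C_0$ offer $d,e,f$, respectively. If all of $a,b,c$ are on $0$-lines, there are 2 matchings. If exactly two are, there is 1 for each of the 3 choices. If exactly one is, say $a$, then $B_0\mapsto e$ and $C_0\mapsto f$ leave nothing for $A_1$: none. If none is, there is 1. Up to $S_3$ they are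

* $M'_a=\{aA_0,bB_0,cC_0,eA_1,fB_1,dC_1\}$ (2 equivalent matchings),
* $M'_b=\{aA_0,bB_0,cC_1,fC_0,eA_1,dB_1\}$ (3 equivalent matchings),
* $M'_c=\{aA_1,bB_1,cC_1,dA_0,eB_0,fC_0\}$ (1 matching).

Let $t_a,t_b,t_c$ be the corresponding values of $t(M')$. By transitivity $\tau_{non}=28(2t_a+3t_b+t_c)$, and (5) becomes
$$\alpha=5\,\Theta,\qquad \Theta=2t_a+3t_b+t_c-12\gamma.\tag{6}$$

We will show $\Theta\equiv4\pmod8$. Modulo 4 would not do: the values found below give $\Theta\equiv0\pmod4$.

## 9. Closed curves with chords

The numbers $t$ and $\gamma$ count Euler circuits of multigraphs in which some edges are doubled. We translate them into a sum over local choices, which behaves well modulo small powers of 2.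

**Definition (chords, states).** Consider disjoint closed curves with finitely many *chords*, each with two *feet* on the curves, all feet distinct. At a chord with half-edges $x_1,x_2$ at its first foot and $Y_1,Y_2$ at its second foot there are three *states*, the three ways to pair the four half-edges: $\varphi$, which is the pairing $x_1x_2|Y_1Y_2$ (ignore the chord), and the two other pairings. For a choice $s$ of states at all chords let $I(s)\in\{0,1\}$ indicate whether the result is a single closed curve, let $\#\varphi(s)$ be the number of chords in state $\varphi$, and put $V=\sum_s2^{\#\varphi(s)}I(s)$.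

We record a curve by the cyclic word of the chords whose feet it meets. *Example:* a single curve with one chord, word $11$. State $\varphi$ gives one curve; of the other two states one gives two curves and the other gives one. So $V=2+0+1=3$.

**State sums compute $\gamma$ and $t$.** Let $m=xY$ be an edge traversed twice, with other edges $x_1,x_2$ at $x$ and $Y_1,Y_2$ at $Y$. A closed walk that visits each of $x,Y$ twice pairs up the four ends $x_1,x_2,Y_1,Y_2$. The pairing $x_1x_2|Y_1Y_2$ arises in 2 ways: as $x_1\,x\,Y\,x\,x_2$ and $Y_1\,Y\,Y_2$, or as $x_1\,x\,x_2$ and $Y_1\,Y\,x\,Y\,Y_2$. (Turning around at both ends would split off the closed walk $x\,Y\,x$.) Each of the other two pairings arises in 1 way, through $m$ twice. Conversely the walk determines these choices, because the other edges are traversed once. Hence $\gamma=V$ for the curve $H-M$ with the 7 edges of $M$ as chords.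

For $M'$ add an edge $g$ joining $v$ to $u$, which closes up the walks from $u$ to $v$. At $u$ the edge $g$ is paired with one of the three edges at $u$, and the other two are paired with each other; similarly at $v$. So
$$t(M')=\sum_{(i,j)}V_{ij},$$
where $g$ is paired at $u$ with the edge $i$ and at $v$ with the edge $j$ ($3\cdot3$ choices). The curves of $V_{ij}$ are those of $(H-M')+g$ after these pairings, and the chords are the six edges of $M'$.

**(B1)** *With the states of all other chords fixed, the three values of $I$ at a chord sum to $0$ or $2$.* The rest of the picture gives a pairing of the four half-edges, possibly with extra closed curves. With extra curves all three values are $0$. Without them, the state equal to that pairing gives two curves and the other two states give one.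

For a set $S$ of chords let $N_S$ be the number of choices of states with $I=1$ in which exactly the chords of $S$ are in state $\varphi$. Then $V=\sum_S2^{|S|}N_S$. By (B1), applied to one chord outside $S$ after another, $N_S\equiv I(\text{all }\varphi)\pmod2$. This gives two consequences.

**(B2)** $V\equiv I(\text{all }\varphi)\pmod2$ for any number of chords. For 6 chords, $V\equiv N_\emptyset\pmod4$, since $\sum_{|S|=1}N_S\equiv6\,I(\text{all }\varphi)\equiv0\pmod2$.

**(B3)** If the all-$\varphi$ state is not a single curve, then all $N_S$ are even, $V$ is even, and $V\equiv N_\emptyset+2\sum_{|S|=1}N_S\pmod8$.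

**(B4) (contraction)** If a chord joins two different curves, each of its two non-$\varphi$ states merges them into one curve. Its word is the word of the first curve, starting after the foot, followed by that of the second, starting after its foot, read forwards for one state and backwards for the other. For every other chord the set of its two non-$\varphi$ states stays the same, since $\varphi$ is still the pairing along the curves. We call this *contracting* the chord. *Example:* for two curves $(1\,2)$ and $(1\,2)$, contracting $1$ gives the word $22$ twice.

**(B5)** *Suppose there are three curves, and one curve $\kappa$ carries exactly two feet, belonging to different chords, each leading to one of the other curves. Then $4\mid N_S$ for $|S|=1$.* Contract a chord at $\kappa$ that is not in $S$. The word of $\kappa$ after its foot is a single letter, so both states give the same word, and $N_S=2N'$, where $N'$ is the analogous number for a system of two curves. There $N'\equiv I(\text{all }\varphi)=0\pmod2$.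

**(B6)** *For a single curve, $N_\emptyset=N(G)$. Here $G$ is the interlacement graph of the chords: $i,j$ are adjacent iff they alternate as $i\dots j\dots i\dots j$ in the word. If $\mathcal A$ is its adjacency matrix, $N(G)$ is the number of diagonal matrices $D$ over $\mathbb F_2$ with $\mathcal A+D$ nonsingular.*

*Proof.* View the curve as the boundary of a disc. At a chord attach a band to the disc along small intervals around the two feet. This replaces the pairing $x_1x_2|Y_1Y_2$ by a pairing of $x_1,x_2$ with $Y_1,Y_2$ along the two sides of the band; the untwisted and the twisted band give the two non-$\varphi$ states. So the resulting curves are the boundary of the surface $\Sigma$ so obtained. A basis of $H_1(\Sigma;\mathbb F_2)$ is given by the cores of the bands, closed up inside the disc. Two different basis cycles meet an odd number of times iff the feet alternate, and a basis cycle has self-intersection $1$ iff its band is twisted. So the mod 2 intersection form has matrix $\mathcal A+D$ with $D_{ii}=1$ iff band $i$ is twisted, and choices of states correspond to matrices $D$.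

By Lefschetz duality the intersection pairing of $H_1(\Sigma)$ with $H_1(\Sigma,\partial\Sigma)$ is nondegenerate. So the radical of the form is the kernel of $H_1(\Sigma)\to H_1(\Sigma,\partial\Sigma)$, which is the image of $H_1(\partial\Sigma)$. In the exact sequence
$$0=H_2(\Sigma)\to H_2(\Sigma,\partial\Sigma)\to H_1(\partial\Sigma)\to H_1(\Sigma)$$
the second group has dimension 1 and the third has dimension $\beta$, the number of boundary components. So the radical has dimension $\beta-1$, and there is a single curve iff $\mathcal A+D$ is nonsingular. $\square$

*Example.* For the word $1212$ the matrix is $\begin{pmatrix}D_1&1\\1&D_2\end{pmatrix}$, with determinant $D_1D_2+1$. So $N_\emptyset=3$.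

**Computing $N(G)$.** Clearly $N(\emptyset)=1$, $N(K_1)=1$, and $N$ is multiplicative over disjoint unions; in particular isolated vertices may be dropped. Let $z$ be a vertex with a neighbor $w$, and let $\xi,\eta$ be the indicator vectors of the neighborhoods $\mathcal N(z),\mathcal N(w)$ on $V\setminus\{z,w\}$. If $D_z=1$, take the Schur complement of the entry at $z$: this toggles all pairs inside $\mathcal N(z)$ and shifts diagonal entries, and the shifts only permute the choices of $D$. If $D_z=0$, take the Schur complement of the block at $\{z,w\}$, with $\delta=D_w$: since $\begin{pmatrix}0&1\\1&\delta\end{pmatrix}^{-1}=\begin{pmatrix}\delta&1\\1&0\end{pmatrix}$, the correction at $(i,j)$ is $\xi_i\eta_j+\xi_j\eta_i+\delta\xi_i\xi_j$. Hence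
$$N(G)=N(G')+N(G_0)+N(G_1),\tag{7}$$
where $G'$ is $G-z$ with all pairs inside $\mathcal N(z)$ toggled, and $G_\delta$ is $G-z-w$ with $ij$ toggled iff $\xi_i\eta_j+\xi_j\eta_i+\delta\xi_i\xi_j=1$. Two special cases:

* *Leaf rule.* If $z$ is a leaf at $w$, then $\xi=0$ and $N(G)=N(G-z)+2N(G-z-w)$.
* *Degree-2 rule.* If $\mathcal N(z)=\{w,y\}$, then $N(G)=N(G-z\text{ with }wy\text{ toggled})+2N(G'')$, where $G''$ is $G-z-w$ with $yj$ toggled for every neighbor $j\ne z,y$ of $w$.

Let $\Lambda_m$ be the path with $m$ vertices, so $\Lambda_2=K_2$. The leaf rule gives $N(K_2)=1+2=3$, $N(\Lambda_3)=3+2=5$, $N(\Lambda_4)=5+6=11$, $N(K_{1,3})=5+2=7$. The degree-2 rule gives $N(K_3)=1+2=3$. Also $N(2K_2)=9$. The paw (a triangle with a pendant edge) has $N=3+6=9$ by the leaf rule. The diamond ($K_4$ minus an edge) has $N=N(\Lambda_3)+2N(2K_1)=5+2=7$ by the degree-2 rule. For $K_4$ write $\mathcal A+D=J+\mathrm{diag}(e_i)$, where $J$ is the all-one matrix; the determinant is $\prod e_i+\sum_i\prod_{j\ne i}e_j$, which is nonzero iff all $e_i=1$ or exactly one $e_i=0$. So $N(K_4)=5$.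

## 10. The residue of $\Theta$ modulo 8

By (6) it suffices to know $t_a$ modulo 4, $t_b$ and $t_c$ modulo 8, and $\gamma$ modulo 2.

**Step 1: $\gamma$ is odd.** Here the all-$\varphi$ state is the curve $H-M$, which is a Hamiltonian cycle. So $\gamma=V\equiv1\pmod2$ by (B2).

**Step 2: $t_a\equiv2\pmod4$.** Number the chords $1=aA_0$, $2=bB_0$, $3=cC_0$, $4=dC_1$, $5=eA_1$, $6=fB_1$. Then $H-M'_a$ consists of three paths from $u$ to $v$, with inner vertices and chord words
$$X_1=(A_0,d,B_1,b)=1462,\quad X_2=(B_0,e,C_1,c)=2543,\quad X_3=(C_0,f,A_1,a)=3651 .$$
The symmetry $a\to b\to c\to a$, $d\to e\to f\to d$ preserves $M'_a$ and permutes $X_1\to X_2\to X_3\to X_1$. So the nine pairs $(i,j)$ form three orbits of size 3, and $t_a=3(V_s+V_1+V_2)$ with $(i,j)=(X_1,X_1),(X_1,X_2),(X_2,X_1)$, respectively. By (B2) each $V\equiv N_\emptyset\pmod4$.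

*$V_s$.* The curves are $g$ with $X_1$, word $(1462)$, and $X_2X_3^{-1}$, word $(25431563)$. Contract chord 1: the second curve after its foot $1$ reads $5632543$, and the first after its foot reads $462$. The two words are $5632543\,462$ and $5632543\,264$.

The first has edges $56,53,52,62,32,34$. Vertex 4 is a leaf at 3; removing 4 leaves a diamond (missing $63$), removing 3 as well leaves the triangle $562$. So $N=7+2\cdot3=13$.

The second has edges $56,53,52,64,32,34,24$. Apply the degree-2 rule at 6 with $w=5$, $y=4$. Adding $54$ to $G-6$ gives $K_4$. In $G-6-5$, the triangle $324$, toggle $43$ and $42$; this leaves $K_2\cup K_1$. So $N=5+2\cdot3=11$.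

Hence $N_\emptyset=24\equiv0\pmod4$.

*$V_1$.* Follow the curve: $X_1$ from $u$ to $v$, where it is paired with $X_3$; then $X_3^{-1}$, and at $u$ on to $X_2$, and back by $g$. The word is $1462\,1563\,2543$, with edges $14,16,12,34,26,56,25,23,35$. Use the degree-2 rule at 4 with $w=1$, $y=3$. Adding $13$ to $G-4$ gives the wheel $W_4$ with hub 2 and rim $1\,3\,5\,6$. In $G-4-1$ toggle $36$ and $32$: the edges are $35,56,26,25,36$, a diamond. So $N=N(W_4)+2\cdot7$. For $W_4$ use (7) with $z=2$, $w=1$: here $G'$ is the complement of the rim, $2K_2$; on $\{3,5,6\}$ we have $\xi=(1,1,1)$ and $\eta=(1,0,1)$, so $G_0$ has $35$ and $56$ toggled, giving $3K_1$, and $G_1$ has $36$ toggled, giving $K_3$. So $N(W_4)=9+1+3=13$ and $N_\emptyset=13+14=27\equiv3\pmod4$.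

*$V_2$.* Similarly the word is $X_2X_3^{-1}X_1=2543\,1563\,1462$. Chord 2 is isolated; the other edges are $45,35,15,46,13,36,16$. Use the degree-2 rule at 4 with $w=5$, $y=6$. Adding $56$ to $G-4$ gives $K_4$ on $1,3,5,6$; in the triangle $136$ toggling $63$ and $61$ leaves $K_2\cup K_1$. So $N_\emptyset=5+6=11\equiv3\pmod4$.

Hence $t_a\equiv3(0+3+3)=18\equiv2\pmod4$.

**Step 3: $t_c\equiv4\pmod8$.** $H-M'_c$ consists of the paths $u\,A_0\,a\,v$, $u\,B_0\,b\,v$, $u\,C_0\,c\,v$ and the hexagon $d\,B_1\,f\,A_1\,e\,C_1$. Number the chords by the hexagon vertices in this order: $1=dA_0$, $2=bB_1$, $3=fC_0$, $4=aA_1$, $5=eB_0$, $6=cC_1$. The paths have words $(1,4)$, $(5,2)$, $(3,6)$; call them the $A$-, $B$-, and $C$-path. The group $S_3$ preserves $M'_c$ and permutes the three paths arbitrarily. So $t_c=3V_s+6V_d$ with $i=j$ and $i\ne j$, respectively.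

*$V_d$.* Take $i$ the $A$-path and $j$ the $C$-path. The curve through $g$ runs along the $A$-path, back along the $B$-path, and along the $C$-path. So the curves are $(1\,4\,2\,5\,3\,6)$ and $(1\,2\,3\,4\,5\,6)$. Contracting 6 gives the words $12345\,14253$ and $12345\,35241$.

In the first, vertex 1 is joined to all vertices of the path $4\,5\,2\,3$ (edges $45,52,23$). Use (7) with $z=1$, $w=4$. The graph $G'$ is the complement of $\Lambda_4$, which is $\Lambda_4$. On $\{5,2,3\}$ we have $\xi=(1,1,1)$ and $\eta=(1,0,0)$: $G_0$ has $52,53$ toggled, so its edges are $53,23$, a $\Lambda_3$; $G_1$ has $23$ toggled, so its only edge is $52$, and $G_1=K_2\cup K_1$. So $N=11+5+3=19$.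

The second graph is the path $2\,4\,3\,5$ plus the isolated vertex 1, so $N=11$.

By (B2), $V_d\equiv N_\emptyset=30\equiv2\pmod4$, and $6V_d\equiv4\pmod8$.

*$V_s$.* Take $i=j$ the $A$-path. There are three curves $(1\,4)$, $(5\,2\,6\,3)$, $(1\,2\,3\,4\,5\,6)$. Contract chord 4: the curve $(1\,4)$ after its foot is the single letter $1$, so both states give the word $561231$. Then contract chord 5 with the curve $(5\,2\,6\,3)$. With total factor 2 we get the words $61231\,263$ (edges $63,12,13,23$: a paw, $9$) and $61231\,362$ (edges $62,21,13$: $\Lambda_4$, $11$). So $N_\emptyset=2(9+11)=40$. Fact (B5) applies with $\kappa=(1\,4)$, whose two chords both lead to the hexagon. By (B3) and (B5), $V_s\equiv40\equiv0\pmod8$.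

Hence $t_c\equiv0+4=4\pmod8$.

**Step 4: $t_b\equiv0\pmod8$.** $H-M'_b$ consists of the path $u\,C_0\,c\,v$, a loop $u\,A_0\,d\,C_1\,e\,B_0\,u$ and a loop $v\,a\,A_1\,f\,B_1\,b\,v$. Name $(i,j)$ by the neighbors of $u$ and $v$. Two symmetries reduce the nine cases. The automorphism
$$a\leftrightarrow b,\quad d\leftrightarrow e,\quad A_0\leftrightarrow B_0,\quad A_1\leftrightarrow B_1$$
fixing $c,f,u,v,C_0,C_1$ preserves $M'_b$. So does the color-reversing automorphism of $H$
$$u\leftrightarrow v,\quad c\leftrightarrow C_0,\quad f\leftrightarrow C_1,\quad a\leftrightarrow A_0,\quad b\leftrightarrow B_0,\quad A_1\leftrightarrow d,\quad B_1\leftrightarrow e .$$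
To check the latter: the lines through $u,a,b,c,d,e,f$ are $A_0B_0C_0$, $vA_0A_1$, $vB_0B_1$, $vC_0C_1$, $A_0B_1C_1$, $A_1B_0C_1$, $A_1B_1C_0$. Their images are the point triples $abc$, $uad$, $ube$, $ucf$, $aef$, $dbf$, $dec$, and these are the lines $v,A_0,B_0,C_0,A_1,B_1,C_1$, which are the images of $u,a,b,c,d,e,f$. Its action on $M'_b$ fixes $aA_0$ and $bB_0$, and exchanges $cC_1$ with $fC_0$ and $eA_1$ with $dB_1$. State sums do not see colors, so under these symmetries the pairs $(C_0,a),(C_0,b),(A_0,c),(B_0,c)$ have equal values, as do $(A_0,a),(B_0,b)$, and as do $(A_0,b),(B_0,a)$. Hence
$$t_b=V(C_0,c)+4V(C_0,a)+2V(A_0,a)+2V(A_0,b).$$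

*$V(C_0,a)$.* The edge $g$ is paired at $u$ with $C_0$ and at $v$ with $a$. One curve is $C_0,c,b,B_1,f,A_1,a$ closed by $g$, the other is the loop at $u$. With two curves $V$ is even by (B3), so $4V\equiv0\pmod8$.

*$V(C_0,c)$.* There are three curves $(c,C_0)$, $(A_0,d,C_1,e,B_0)$, $(a,A_1,f,B_1,b)$. The chords at the first are $cC_1$ and $fC_0$, leading to the second and third. Contracting $cC_1$ gives a factor 2 and puts the foot $C_0$ of $fC_0$ in the place of $C_1$. Call this chord $3$, and let $1=aA_0$, $2=dB_1$, $4=eA_1$, $5=bB_0$. The two remaining curves read $(1\,2\,3\,4\,5)$ and $(1\,4\,3\,2\,5)$. Contracting 1 gives $2345\,4325$ (edges $25,35,45$: $K_{1,3}$, $7$) and $2345\,5234$ (edges $23,24,34$: $K_3\cup K_1$, $3$). So $N_\emptyset=2(7+3)=20$, and by (B3) and (B5) $V\equiv20\equiv4\pmod8$.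

For the last two let $1=aA_0$, $2=dB_1$, $3=cC_1$, $4=eA_1$, $5=bB_0$, $6=fC_0$.

*$V(A_0,a)$.* At $u$ the edges to $B_0,C_0$ are paired, at $v$ those to $b,c$. There is a single curve $A_0,d,C_1,e,B_0,C_0,c,b,B_1,f,A_1,a$ with word $123456\,352641$. Chord 1 is isolated; the other edges are $24,26,34,35,36,56$. Use the degree-2 rule at 5 with $w=3$, $y=6$. Removing $36$ from $G-5$ leaves the path $6\,2\,4\,3$. In $G-5-3$ (edges $24,26$) toggle $64$: a triangle. So $N=11+2\cdot3=17$.

*$V(A_0,b)$.* At $u$ the edges to $B_0,C_0$ are paired, at $v$ those to $a,c$. There is a single curve $A_0,d,C_1,e,B_0,C_0,c,a,A_1,f,B_1,b$ with word $123456\,314625$ and edges $12,14,15,16,25,34,35,36,45,46$. Use the degree-2 rule at 2 with $w=5$, $y=1$. Removing $15$ from $G-2$ gives a graph $X$ with edges $14,16,34,35,36,45,46$. In $G-2-5$ (edges $14,16,34,36,46$) toggle $13$ and $14$: the edges are $13,16,34,36,46$, a diamond. For $X$ use the degree-2 rule at 1 with $w=4$, $y=6$. Removing $46$ from $X-1$ leaves $34,35,36,45$, a paw. In $X-1-4$ (edges $35,36$) toggle $63$ and $65$: the edges are $35,56$, a $\Lambda_3$. So $N(X)=9+2\cdot5=19$ and $N=19+2\cdot7=33$.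

By (B2) both of the last two values satisfy $V\equiv N_\emptyset\equiv1\pmod4$, so $2V(A_0,a)+2V(A_0,b)\equiv2+2=4\pmod8$. Hence $t_b\equiv4+0+4\equiv0\pmod8$.

**Step 5: the case $k=15$ of Theorem B.** Modulo 8 we have $2t_a\equiv4$, $3t_b\equiv0$, $t_c\equiv4$ and $12\gamma\equiv4$. So
$$\Theta\equiv4+0+4-4=4\pmod8 .$$
In particular $\Theta\ne0$, and $\alpha=5\Theta\ne0$ by (6). So $Q\not\equiv0$, and by the remark at the beginning of Section 8, $c_{30}$ is not a polynomial in $n$, even on the planes $PG(2,q)$. With Section 3 for $k\le13$, Section 4 for $k=14$ and Section 7 for $k\ge16$, Theorem B is proved. $\blacksquare$
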